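\title{A polynomial in kappa classes equal to $\lambda_{g-2}\lambda_g$ and $\lambda_{g-1}\lambda_g$}

\begin{abstract}
Define rational numbers $\sigma_i$ by $\exp(-\sum_{i>0}\sigma_iz^i)=\sum_{k\ge0}(-1)^kk!\,z^k$, and let $J_m$ be the part of degree $m$ of $\exp(\sum_{i>0}\sigma_i\kappa_i)$ in $H^*(\overline{\mathcal M}_{g,n},\mathbb Q)$. We prove that $J_{2g-2}=(-1)^g\lambda_{g-2}\lambda_g$ on $\overline{\mathcal M}_g$ and $J_{2g-1}=(-1)^{g-1}\lambda_{g-1}\lambda_g$ on $\overline{\mathcal M}_{g,1}$. We also show that $J_m$ vanishes for $m>2g-2+n$, and for $m=2g-2+n$ when $n\ge2$, and that the classes $J_m$ of lower degree are push-forwards from the spaces of stable maps to $\mathbb P^1$ twisted by $\mathcal O(-1)$. The proof sums the virtual localization formula over all degrees $d$ of the map. With weight $Q^d$, the sum is a Laurent polynomial in $v=1/(1-Q)$, and $J_m$ is its leading coefficient at $v=0$.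
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\overline{\mathcal M}_{g,n}$ be the moduli space of stable curves of genus $g$ with $n$ labeled points. We always assume that
\[
\chi:=2g-2+n>0 .
\]
Cohomology has rational coefficients, and \emph{degree} means complex degree, so that a class of degree $m$ lies in $H^{2m}$. Let $\psi_i$ be the first Chern class of the line bundle whose fiber is the cotangent line of the curve at the $i$-th point. Let $\pi:\overline{\mathcal M}_{g,n+1}\to\overline{\mathcal M}_{g,n}$ forget the last point, and let $\omega_\pi$ be its relative dualizing sheaf. The Miller--Morita--Mumford classes are $\kappa_m=\pi_*\psi_{n+1}^{m+1}$, of degree $m$, with $\kappa_0=\chi$. The Hodge bundle $\mathbb E=\mathbb E_g=\pi_*\omega_\pi$ has rank $g$; we write $\lambda_i=c_i(\mathbb E)$ and $c(\mathbb E)=\sum_i\lambda_i$, with $\lambda_0=1$.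

Define rational numbers $\sigma_1,\sigma_2,\dots$ and classes $J_m$ of degree $m$ by
\begin{equation}\label{eq:sigma}
\exp\Big(-\sum_{i>0}\sigma_iz^i\Big)=\sum_{k\ge0}(-1)^kk!\,z^k,
\qquad
\mathbb J=\sum_{m\ge0}J_m=\exp\Big(\sum_{i>0}\sigma_i\kappa_i\Big).
\end{equation}
Thus $\sigma_1=1$, $\sigma_2=-\frac32$, $\sigma_3=\frac{13}3$, and
\[
J_1=\kappa_1,\qquad J_2=\tfrac12(\kappa_1^2-3\kappa_2),\qquad J_3=\tfrac16(\kappa_1^3-9\kappa_1\kappa_2+26\kappa_3).
\]
The problem, which comes from Kazarian and Norbury \cite{KN}, is to decide whether $J_{2g-2+n}$ equals $(-1)^g\lambda_{g-2}\lambda_g$ for $n=0$ and $(-1)^{g-1}\lambda_{g-1}\lambda_g$ for $n=1$. It does.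

\begin{theorem}\label{thm:main}
For all $g\ge2$, $J_{2g-2}=(-1)^g\lambda_{g-2}\lambda_g$ in $H^*(\overline{\mathcal M}_g,\mathbb Q)$. For all $g\ge1$, $J_{2g-1}=(-1)^{g-1}\lambda_{g-1}\lambda_g$ in $H^*(\overline{\mathcal M}_{g,1},\mathbb Q)$.
\end{theorem}

The proof describes $\mathbb J$ in every degree. In the next statement $\overline{\mathcal M}_{g,n}(\mathbb P^1,d)$ is the space of stable maps of degree $d$ to $\mathbb P^1$, with universal curve $\pi$, universal map $f$, evaluation maps $\mathrm{ev}_i$ and forgetful map $p$ to $\overline{\mathcal M}_{g,n}$ (see Section~\ref{sec:loc}); $e$ is the Euler class, $H$ is the class of a point of $\mathbb P^1$, and the Bernoulli numbers are defined by $x/(e^x-1)=\sum_kB_kx^k/k!$.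

\begin{theorem}\label{thm:more}
Let $2g-2+n>0$.
\begin{enumerate}
\item[(1)] $J_m=0$ for all $m>2g-2+n$. If $n\ge2$ or $g=0$, then also $J_{2g-2+n}=0$.
\item[(2)] For $1\le d\le 2g-2+n$,
\[
J_{2g-2+n-d}=(-1)^{g-1+d}\,p_*\Big(e\big(R^1\pi_*f^*\mathcal O(-1)\big)\prod_{i=1}^n\mathrm{ev}_i^*H\cap[\overline{\mathcal M}_{g,n}(\mathbb P^1,d)]^{\mathrm{vir}}\Big).
\]
\item[(3)] The largest $m$ with $J_m\ne0$ is $2g-2+n$ if $n\in\{0,1\}$, $g\ge1$, and it is $2g-3+n$ if $n\ge2$. Moreover $\int_{\overline{\mathcal M}_{g,n}}\lambda_gJ_{2g-3+n}=b_g$ for $g\ge1$, where $b_g=\frac{2^{2g-1}-1}{2^{2g-1}}\frac{|B_{2g}|}{(2g)!}$, and $\int_{\overline{\mathcal M}_{0,n}}J_{n-3}=1$.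
\item[(4)] If numbers $s_1,s_2,\dots$ are such that the part of degree $n$ of $\exp(\sum s_i\kappa_i)$ vanishes on $\overline{\mathcal M}_{1,n}$ for all $n\ge2$, then $s_i=s_1^{\,i}\sigma_i$ for all $i$. If also $s_1\kappa_1=\lambda_1$ on $\overline{\mathcal M}_{1,1}$, then $s_i=\sigma_i$.
\end{enumerate}
\end{theorem}

\subsection*{Why these numbers and these classes}
The dimension of $\overline{\mathcal M}_{g,n}$ is $3g-3+n=\chi+g-1$, so for $g\ge1$ part (1) is a family of polynomial relations among the $\kappa$ classes, given by the same polynomials for all $(g,n)$. Part (4) says that the coefficients are forced by genus one. The first step can be done by hand. With $\int_{\overline{\mathcal M}_{1,1}}\psi_1=\frac1{24}$ and the formulas \eqref{eq:string}, \eqref{eq:AC} below, on $\overline{\mathcal M}_{1,2}$ we have $\int\kappa_2=\int_{\overline{\mathcal M}_{1,3}}\psi_3^3=\frac1{24}$ and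
\[
\int(\kappa_1^2+\kappa_2)=\int_{\overline{\mathcal M}_{1,4}}\psi_3^2\psi_4^2=2\int_{\overline{\mathcal M}_{1,3}}\psi_2\psi_3^2=2\int_{\overline{\mathcal M}_{1,2}}(\psi_2^2+\psi_1\psi_2)=\tfrac16 .
\]
So $\int\kappa_1^2=\frac18$, and $\frac12s_1^2\kappa_1^2+s_2\kappa_2$ vanishes exactly when $s_2=-\frac32s_1^2$.

The shape of Theorem~\ref{thm:main} can be guessed from part (1) by restricting to the boundary. On the universal curve $\overline{\mathcal M}_{g,n+1}$ the class $\psi_{n+1}$ is $c_1$ of the dualizing sheaf twisted by the marked points, and this sheaf pulls back under the normalization of a node to the same sheaf, with the two branches counted as marked points. Hence $\kappa_i$ is additive and $\mathbb J$ is multiplicative under gluing: it pulls back to $\mathbb J$ on $\overline{\mathcal M}_{g-1,n+2}$ and to $\mathbb J\otimes\mathbb J$ on $\overline{\mathcal M}_{h_1,n_1+1}\times\overline{\mathcal M}_{h_2,n_2+1}$. On $\overline{\mathcal M}_{g-1,n+2}$ the number $\chi$ is unchanged and there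 are at least two points, so $J_\chi$ pulls back to $0$, as $\lambda_g$ does. For $n=1$, on $\overline{\mathcal M}_{h,2}\times\overline{\mathcal M}_{g-h,1}$ the class $\mathbb J\otimes\mathbb J$ lives in degrees at most $(2h-1)+(2g-2h-1)<2g-1$. So $J_{2g-1}$ pulls back to $0$ under every gluing map. The same holds for $\lambda_{g-1}\lambda_g$, since $\lambda_h^2=0$ in genus $h\ge1$, and the two classes have the same degree. For $n=0$, the pull-back of $J_{2g-2}$ to $\overline{\mathcal M}_{h_1,1}\times\overline{\mathcal M}_{h_2,1}$ is $J_{2h_1-1}\otimes J_{2h_2-1}$. By the case $n=1$ this is $(-1)^g\lambda_{h_1-1}\lambda_{h_1}\otimes\lambda_{h_2-1}\lambda_{h_2}$, which is the pull-back of $(-1)^g\lambda_{g-2}\lambda_g$.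

\subsection*{Plan of the proof}
The class in part (2) has a $\mathbb C^*$-equivariant lift $\Omega^d(t)$, a polynomial in the equivariant parameter $t$. Localization writes it as a sum of Laurent polynomials in $t$, and the cancellation of the poles gives relations in $H^*(\overline{\mathcal M}_{g,n})$ (Section~\ref{sec:loc}). The relation for a single $d$ mixes $\kappa$ classes with boundary classes, and the task is to find the combination of degrees in which the boundary classes cancel; Section~\ref{sec:examples} does this by hand in genus one. In general we sum over all $d$ with weight $Q^d$ (Sections \ref{sec:tree}--\ref{sec:ABC}). The sum is a Laurent polynomial in $v=1/(1-Q)$, so it can be expanded at $v=0$, that is, at $Q=\infty$. There the boundary terms are of higher order than the $\kappa$ terms, and the leading coefficient of the $\kappa$ terms is $\pm J_m$ (Section~\ref{sec:orders}). For $n\le1$ one more term survives, from graphs whose central vertex is contracted in $\overline{\mathcal M}_{g,n}$.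 For $n=1$ it is $\lambda_{g-1}\lambda_g$ on the nose. For $n=0$ its coefficients are Bernoulli numbers, and Mumford's formula for $\mathrm{ch}(\mathbb E)$ turns it into $\lambda_{g-2}\lambda_g$ (Section~\ref{sec:n0}). Parts (2)--(4) of Theorem~\ref{thm:more} are not used in the proof of Theorem~\ref{thm:main}.

\section{Tautological classes}\label{sec:taut}

\subsection*{Psi and kappa classes}
Let $\pi:\overline{\mathcal M}_{g,N+1}\to\overline{\mathcal M}_{g,N}$ forget the last point, with $2g-2+N>0$, and let $\Delta_i$ be the divisor of curves on which the points $i$ and $N+1$ lie alone on a rational component. For $i\le N$ and $k\ge1$,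
\begin{equation}\label{eq:comparison}
\psi_i^k=\pi^*\psi_i^k+\Delta_i\,\pi^*\psi_i^{k-1},\qquad \Delta_i\Delta_j=0\ (i\ne j),\qquad\psi_{N+1}\Delta_i=0,\qquad\pi_*\Delta_i=1 .
\end{equation}
For a power series $a(z)$ put $a^-(z)=(a(z)-a(0))/z$. Then $a(\psi_i)=\pi^*a(\psi_i)+\Delta_i\,\pi^*a^-(\psi_i)$, and since $\pi_*\pi^*=0$ we obtain the \emph{string equation}
\begin{equation}\label{eq:string}
\pi_*\prod_{i=1}^Na_i(\psi_i)=\sum_{i=1}^Na_i^-(\psi_i)\prod_{j\ne i}a_j(\psi_j).
\end{equation}
In genus zero it gives $\int_{\overline{\mathcal M}_{0,N}}\prod\psi_i^{k_i}=\binom{N-3}{k_1,\dots,k_N}$ for $\sum k_i=N-3$. Let $p_l:\overline{\mathcal M}_{g,n+l}\to\overline{\mathcal M}_{g,n}$ forget the last $l$ points. The formula of Arbarello and Cornalba states that for $m_1,\dots,m_l\ge0$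
\begin{equation}\label{eq:AC}
p_{l*}\prod_{j=1}^l\psi_{n+j}^{m_j+1}=\sum_{\tau\in S_l}\ \prod_{c\text{ cycle of }\tau}\kappa_{m(c)},\qquad m(c)=\sum_{j\in c}m_j .
\end{equation}
We use it in the form of a generating function. Let $\kappa(\cdot)$ be the linear map $z^i\mapsto\kappa_i$.

\begin{lemma}\label{lem:exp}
Let $a_1,\dots,a_n,b\in\mathbb Q[[Q]][[z]]$, and assume that $b(0)$ is divisible by $Q$. Then
\[
\sum_{l\ge0}\frac1{l!}\,p_{l*}\Big(\prod_{i=1}^na_i(\psi_i)\prod_{j=1}^l\psi_{n+j}\,b(\psi_{n+j})\Big)=\prod_{i=1}^na_i(\psi_i)\cdot\exp\big(\kappa(-\log(1-b))\big).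
\]
\end{lemma}

\begin{proof}
The class \eqref{eq:AC} has degree $\sum m_j$, so it vanishes unless at least $l-\dim\overline{\mathcal M}_{g,n}$ of the $m_j$ are $0$. Hence the sum converges $Q$-adically.

Put $\alpha=\prod_{i\le n}a_i(\psi_i)$. We claim that $\alpha\prod_{j\le l}\psi_{n+j}=p_l^*\alpha\cdot\prod_{j\le l}\psi_{n+j}$ on $\overline{\mathcal M}_{g,n+l}$. By \eqref{eq:comparison}, in the presence of the factor $\psi_{n+l}$ every other $\psi$ class may be replaced by its pull-back under the map $\pi$ forgetting the last point. So the left side is $\psi_{n+l}\,\pi^*(\alpha\prod_{j<l}\psi_{n+j})$, by induction this is $\psi_{n+l}\,p_l^*\alpha\cdot\pi^*\prod_{j<l}\psi_{n+j}$, and the same replacement read backward gives the right side. By the projection formula $\alpha$ comes out of $p_{l*}$.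

By \eqref{eq:AC} and linearity, $p_{l*}\prod_j\psi_{n+j}b(\psi_{n+j})=\sum_{\tau\in S_l}\prod_c\kappa(b^{|c|})$. A permutation is a partition of $\{1,\dots,l\}$ into blocks with a cyclic order on each block, and a block of size $r$ has $(r-1)!$ cyclic orders. The exponential formula gives $\exp\big(\sum_{r\ge1}\frac{(r-1)!}{r!}\kappa(b^r)\big)$.
\end{proof}

\subsection*{Hodge classes}
The Hodge bundle on $\overline{\mathcal M}_{g,n+1}$ is pulled back from $\overline{\mathcal M}_{g,n}$. Mumford's relation is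
\begin{equation}\label{eq:mumford}
c(\mathbb E)\,c(\mathbb E^\vee)=1 .
\end{equation}
Its top-degree part says that $\lambda_h^2=0$ on $\overline{\mathcal M}_{h,n}$ for $h\ge1$. It also says that $\mathrm{ch}(\mathbb E)+\mathrm{ch}(\mathbb E^\vee)$ is a constant, so $\mathrm{ch}_{2k}(\mathbb E)=0$ for $k>0$. Under a gluing map $\xi$ at a separating node, $\mathbb E_g$ pulls back to $\mathbb E_{h_1}\oplus\mathbb E_{h_2}$. Under the gluing map at a nonseparating node, the pull-back of $\mathbb E_g$ has a trivial quotient, the residue at one branch, so $\lambda_g$ pulls back to $0$. Finally, Mumford's formula \cite{Mumford} for the odd Chern characters on $\overline{\mathcal M}_g$ is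
\begin{equation}\label{eq:GRR}
\mathrm{ch}_{2k-1}(\mathbb E)=\frac{B_{2k}}{(2k)!}\Big[\kappa_{2k-1}+\frac12\sum_\xi\xi_*\Big(\sum_{a+b=2k-2}(-1)^a\psi_1^a\psi_2^b\Big)\Big],
\end{equation}
where $\xi$ runs over the maps $\overline{\mathcal M}_{h_1,1}\times\overline{\mathcal M}_{h_2,1}\to\overline{\mathcal M}_g$ (ordered pairs, $h_i\ge1$, $h_1+h_2=g$) and $\overline{\mathcal M}_{g-1,2}\to\overline{\mathcal M}_g$, and $\psi_1,\psi_2$ are the classes at the two branches of the node.

\section{Localization on stable maps to $\mathbb P^1$}\label{sec:loc}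

\subsection*{The class $\Omega^d(t)$}
A stable map of degree $d\ge1$ is a connected nodal curve $C$ of arithmetic genus $g$ with $n$ distinct smooth marked points and a morphism $f:C\to\mathbb P^1$ of degree $d$ with finitely many automorphisms. The moduli space $\overline{\mathcal M}_{g,n}(\mathbb P^1,d)$ is a proper Deligne--Mumford stack with a virtual fundamental class of dimension $2g-2+2d+n$. The map $\mathrm{ev}_i$ records the image of the $i$-th point, and $p$ forgets $f$ and contracts the unstable components of $C$.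

Let $L=\mathcal O(-1)$. A section of $f^*L$ vanishes on the components of positive degree and is constant on each connected union of contracted components; since $C$ is connected and $d\ge1$, it is zero. So $R^1\pi_*f^*L$ is a vector bundle, of rank $d+g-1$ by Riemann--Roch.

Let $\mathbb C^*$ act on $\mathbb P^1$ with tangent weights $t$ at $0$ and $-t$ at $\infty$; the equivariant Euler class of a line of weight $\mu$ is $\mu$. Linearize $L$ with weights $-t$ at $0$ and $0$ at $\infty$, and lift $H$ to the class of the fixed point $0$, so that $H|_0=t$ and $H|_\infty=0$. The map $p$ is proper and equivariant for the trivial action on the target, so using Poincar\'e duality on $\overline{\mathcal M}_{g,n}$ we may define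
\[
\Omega^d(t)=p_*\Big(e(R^1\pi_*f^*L)\prod_{i=1}^n\mathrm{ev}_i^*H\cap[\overline{\mathcal M}_{g,n}(\mathbb P^1,d)]^{\mathrm{vir}}\Big)\in H^*(\overline{\mathcal M}_{g,n})[t].
\]
The cycle has dimension $(2g-2+2d+n)-(d+g-1)-n=g-1+d$, so $\Omega^d(t)$ is homogeneous of degree $(3g-3+n)-(g-1+d)=\chi-d$, where $\deg t=1$. The part of $\Omega^d(1)$ of degree $m$ is the coefficient of $t^{\chi-d-m}$ in $\Omega^d(t)$. It vanishes for $m>\chi-d$, and for $m=\chi-d$ it is the nonequivariant class $\Omega^d(0)$ that appears in Theorem~\ref{thm:more}(2). Put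
\begin{equation}\label{eq:G}
G=(-1)^{g-1}+\sum_{d\ge1}Q^d\,\Omega^d(1)\ \in H^*(\overline{\mathcal M}_{g,n})[[Q]],
\end{equation}
and let $G_m$ be its part of degree $m$; the reason for the constant term appears in Proposition~\ref{prop:stars}. Since that term has degree $0<\chi$, we have proved the following.

\begin{lemma}\label{lem:vanishing}
If $m\ge\chi$, then $G_m=0$. If $m=\chi-d$ with $d\ge1$, then $G_m$ is a polynomial in $Q$ of degree at most $d$ whose coefficient of $Q^d$ is $\Omega^d(0)$.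
\end{lemma}

\subsection*{The localization formula}
The components of the fixed locus are indexed by decorated graphs $\Gamma$. The vertices $w$ are the connected components $C_w$ of $f^{-1}(\{0,\infty\})$, decorated with their image, genus $g(w)$ and set of $n(w)$ markings. The edges are the components $C_e\cong\mathbb P^1$ that are not contracted; on such a component $f$ is the cover $z\mapsto z^{d_e}$. Every edge joins a vertex over $0$ to a vertex over $\infty$. A flag is a pair of a vertex and an adjacent edge, and $\mathrm{val}(w)$ is the number of flags at $w$. A vertex is \emph{stable} if $2g(w)-2+n(w)+\mathrm{val}(w)>0$; otherwise $C_w$ is a point. Let $\overline{\mathcal M}_\Gamma$ be the product of the spaces $\overline{\mathcal M}_{g(w),n(w)+\mathrm{val}(w)}$ over stable vertices and $\iota_\Gamma$ its map to the space of stable maps. The virtual localization formula of Graber and Pandharipande is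
\[
[\overline{\mathcal M}_{g,n}(\mathbb P^1,d)]^{\mathrm{vir}}=\sum_\Gamma\frac1{|\mathrm{Aut}\,\Gamma|\prod_ed_e}\ \iota_{\Gamma*}\frac{[\overline{\mathcal M}_\Gamma]}{e(N_\Gamma)},
\]
where $1/e(N_\Gamma)$ is the product of three factors, each taken over nonzero weights only:
the Euler class of $H^1(C,f^*T\mathbb P^1)-H^0(C,f^*T\mathbb P^1)$;
the tangent weight of $C_e$ at each \emph{free end}, that is, each unmarked vertex of genus $0$ and valence $1$ (the infinitesimal automorphism of $C$ that moves this point);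
and, for each node on an edge, the inverse of the Euler class of the tensor product of the two tangent lines (the smoothing of the node). The tangent weight of $C_e$ is $t/d_e$ over $0$ and $-t/d_e$ over $\infty$. All terms are homogeneous Laurent polynomials in $t$, because $\psi$ and $\lambda$ classes are nilpotent, so we set $t=1$ from now on.

Let $M$ be $T\mathbb P^1$ or $L$, and let $\mu_w$ be the weight of $M$ at $f(C_w)$. Cutting $C$ at the flags gives the exact sequence
\begin{multline*}
0\to H^0(C)\to\bigoplus_wH^0(C_w)\oplus\bigoplus_eH^0(C_e)\to\bigoplus_{\text{flags}}M_{f(C_w)}\\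
\to H^1(C)\to\bigoplus_wH^1(C_w)\oplus\bigoplus_eH^1(C_e)\to0
\end{multline*}
with coefficients in $f^*M$. Here $H^0(C_w)=M_{f(C_w)}$ embeds diagonally in the sum over the flags at $w$, and $H^1(C_w)=\mathbb E_{g(w)}^\vee\otimes M_{f(C_w)}$. So a vertex contributes
\begin{equation}\label{eq:vertex}
\mu_w^{\mathrm{val}(w)-1}\,e\big(\mathbb E_{g(w)}^\vee\otimes\mu_w\big),\qquad
e(\mathbb E_h^\vee\otimes\mu)=\begin{cases}c(\mathbb E_h^\vee)&\mu=1,\\(-1)^h\lambda_h&\mu=0,\\(-1)^hc(\mathbb E_h)&\mu=-1,\end{cases}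
\end{equation}
to the Euler class of $H^1-H^0$; the three values come from $\prod_i(\mu-x_i)$, with $x_i$ the Chern roots of $\mathbb E_h$. For $M=L$ we have $H^0(C)=H^0(C_e)=0$, so \eqref{eq:vertex} is valid also for $\mu_w=0$, with $\mu_w^0=1$.

\subsection*{Star graphs}
The linearizations were chosen to kill most graphs. A marking over $\infty$ gives the factor $H|_\infty=0$. A vertex over $\infty$ of valence at least $2$ gives the factor $\mu_w^{\mathrm{val}(w)-1}=0$ in $e(R^1\pi_*f^*L)$. If all vertices over $\infty$ have valence $1$, connectedness leaves exactly one vertex over $0$. So only star-shaped graphs contribute (Figure~\ref{fig:star}): a \emph{core} over $0$ of genus $g'$ carrying all $n$ markings, and edges leading to unmarked vertices over $\infty$ of genera $h\ge0$ that sum to $g-g'$. We call an edge \emph{simple} if $h=0$ and a \emph{tail} if $h\ge1$.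

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node[circle,draw,minimum size=9mm] (c) at (0,1.6) {$g'$};
\draw (c) -- (-1.1,2.2) node[left] {$1$};
\draw (c) -- (-1.1,1.0) node[left] {$n$};
\node at (-1.25,1.7) {$\vdots$};
\node[circle,draw,inner sep=2pt] (a) at (5.5,3.1) {$h_1$};
\node[circle,draw,inner sep=2pt] (b) at (5.5,2.1) {$h_2$};
\draw (c) -- (a); \draw (c) -- (b);
\draw (c) -- (5.5,1.1); \draw (c) -- (5.5,0.3);
\fill (5.5,1.1) circle (1.6pt); \fill (5.5,0.3) circle (1.6pt);
\node[right] at (6.0,2.6) {tails};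
\node[right] at (6.0,0.7) {simple edges};
\draw (0,-0.5) -- (5.5,-0.5);
\fill (0,-0.5) circle (1.6pt) node[below] {$0$};
\fill (5.5,-0.5) circle (1.6pt) node[below] {$\infty$};
\end{tikzpicture}
\caption{A fixed locus that contributes to $\Omega^d(t)$. The core, a curve of genus $g'$ with all $n$ markings, is contracted to $0\in\mathbb P^1$. Each edge is a cover $z\mapsto z^{d_e}$ of $\mathbb P^1$, with $\sum d_e=d$. A tail ends on a curve of genus $h_j\ge1$ contracted to $\infty$; a simple edge ends at a smooth point. Here $g=g'+h_1+h_2$.}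
\label{fig:star}
\end{figure}

We collect the factors of $e(R^1\pi_*f^*L)\prod\mathrm{ev}_i^*H/e(N_\Gamma)$.

\emph{Edge of degree $d$.} Let a linearized line bundle on $C_e$ have degree $k$ and weight $\mu$ over $0$. If $\varepsilon$ is an eigen-generator near $0$ and $z$ is the coordinate, of weight $-1/d$, then $z^j\varepsilon$ has weight $\mu-j/d$ and is regular at $0$ for $j\ge0$ and at $\infty$ for $j\le k$. So $H^0$ is spanned by $0\le j\le k$ and $H^1$ by $k<j<0$. For $f^*T\mathbb P^1$ ($k=2d$, $\mu=1$) the nonzero weights of $H^0$ are $\pm i/d$, $1\le i\le d$. For $f^*L$ ($k=-d$, $\mu=-1$) the weights of $H^1$ are $-i/d$, $1\le i\le d-1$. Including the factor $1/d$ from the localization formula, the edge gives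
\[
\frac1d\cdot\frac{(-1)^dd^{2d}}{(d!)^2}\cdot\frac{(-1)^{d-1}(d-1)!}{d^{d-1}}=-\frac{d^{d-1}}{d!}.
\]

\emph{End of a simple edge.} This is a free end over $\infty$; it gives $-1/d$.

\emph{End of a tail.} By \eqref{eq:vertex}, $L$ gives $(-1)^h\lambda_h$ and $T\mathbb P^1$ gives $(-1)^hc(\mathbb E_h)$. The node gives $1/(-\frac1d-\psi')$, where $\psi'$ is the cotangent class on $\overline{\mathcal M}_{h,1}$. The product is $-d\,\lambda_hc(\mathbb E_h)/(1+d\psi')$.

\emph{Stable core.} The weights of $T\mathbb P^1$ and $L$ at $0$ are $1$ and $-1$. By \eqref{eq:vertex} and Mumford's relation \eqref{eq:mumford} the two bundles together give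
\[
c(\mathbb E^\vee)\cdot(-1)^{\mathrm{val}-1}(-1)^{g'}c(\mathbb E)=(-1)^{g'-1}(-1)^{\mathrm{val}} :
\]
the Hodge classes on the core cancel because the two weights are opposite. We assign one factor $-1$ to each flag. With the smoothing factor $1/(\frac1d-\psi)$, a flag gives $-d/(1-d\psi)$, and the core gives the sign $(-1)^{g'-1}$. Each marking gives $H|_0=1$.

\emph{Unstable core.} Then $g'=0$ and there are three cases. Valence $1$ with one marking gives $1$. Valence $1$ with no marking is a free end over $0$ and gives $1/d$. Valence $2$ with no marking gives $1\cdot(-1)\cdot(\frac1{d_1}+\frac1{d_2})^{-1}=-\frac{d_1d_2}{d_1+d_2}$.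

For $d\ge0$ let $a_d(z)=1/(1-dz)$; thus $a_0=1$ is the insertion at a marking. Record the degree by $Q^d$ and multiply the factors along an edge. On a stable core, a simple edge of degree $d$ inserts $(-\frac{d^{d-1}}{d!})(-d\,a_d(\psi))(-\frac1d)Q^d=\tau_d\,a_d(\psi)$, and a tail of degree $d$ and genus $h$ inserts $a_d(\psi)R_{h,d}$, where
\begin{equation}\label{eq:insertions}
\tau_d=-\frac{d^{d-1}}{d!}Q^d,\qquad R_{h,d}=-\frac{d^{d+1}}{d!}Q^d\,\frac{\lambda_hc(\mathbb E_h)}{1+d\psi'} .
\end{equation}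
Summed over $d$, a simple edge inserts $\phi(\psi)$ with $\phi(z)=\sum_{d\ge1}\tau_d\,a_d(z)$.

Write $\langle c_1,\dots,c_N\rangle=\int_{\overline{\mathcal M}_{0,N}}\prod c_i(\psi_i)$ for $N\ge3$. The same rules hold for an unstable core, with the sign $(-1)^{g'-1}=-1$, if the missing integrals are given the values
\begin{equation}\label{eq:unstable}
\langle a_{d_1},a_{d_2}\rangle=\frac1{d_1+d_2}\quad(d_1+d_2>0),\qquad\langle a_d\rangle=\frac1{d^2}\quad(d>0).
\end{equation}
Indeed $(-1)(-d)\frac1{0+d}=1$, $(-1)(-d)\frac1{d^2}=\frac1d$ and $(-1)(-d_1)(-d_2)\frac1{d_1+d_2}=-\frac{d_1d_2}{d_1+d_2}$ are the three factors found above.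

On $\overline{\mathcal M}_\Gamma$ the map $p$ contracts all edges: the points of the core that carry simple edges are forgotten, and the tails are glued to the core. To remove $|\mathrm{Aut}\,\Gamma|$, number the $k$ tails and the $l$ simple edges. The group $S_k\times S_l$ permutes the numbered data, its orbits are the graphs $\Gamma$ and its stabilizers are the groups $\mathrm{Aut}\,\Gamma$, so the sum over $\Gamma$ with weight $1/|\mathrm{Aut}\,\Gamma|$ is the sum over numbered data with weight $1/(k!\,l!)$.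

\begin{proposition}\label{prop:stars}
The series $G$ is the sum, over $k,l\ge0$, over $g'\ge0$ and $h_1,\dots,h_k\ge1$ with $g'+\sum h_j=g$, and over $d_1,\dots,d_k\ge1$, of
\[
\frac{(-1)^{g'-1}}{k!\,l!}\ \xi_*\Big[\,p_{l*}\Big(\prod_{j=1}^ka_{d_j}(\psi_{n+j})\prod_{j=1}^l\phi(\psi_{n+k+j})\Big)\cdot\prod_{j=1}^kR_{h_j,d_j}\Big].
\]
If $2g'-2+n+k>0$, then $p_l:\overline{\mathcal M}_{g',n+k+l}\to\overline{\mathcal M}_{g',n+k}$, and $\xi:\overline{\mathcal M}_{g',n+k}\times\prod_j\overline{\mathcal M}_{h_j,1}\to\overline{\mathcal M}_{g,n}$ is the gluing map. Otherwise $g'=0$ and $(n,k)$ is $(1,1)$, $(0,1)$ or $(0,2)$; then $p_{l*}$ is the genus-zero integral $\langle\cdots\rangle$, read through \eqref{eq:unstable} when $n+k+l\le2$, and $\xi$ is, respectively, the identity of $\overline{\mathcal M}_{g,1}$, the map $\pi:\overline{\mathcal M}_{g,1}\to\overline{\mathcal M}_g$, or the gluing map $\overline{\mathcal M}_{h_1,1}\times\overline{\mathcal M}_{h_2,1}\to\overline{\mathcal M}_g$.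
\end{proposition}

\begin{proof}
The term $k=l=0$ is the constant $(-1)^{g-1}$ in \eqref{eq:G}, and the other terms were computed above. It remains to list the cases with $2g'-2+n+k\le0$. If $k=0$, then $g'=g$ and the inequality contradicts $\chi>0$. So $k\ge1$, which forces $g'=0$ and $n+k\le2$. In these cases $p$ contracts the whole core to a point: the marking, an unmarked point, or the node between the two tails.
\end{proof}

\section{Two examples in genus one}\label{sec:examples}

On $\overline{\mathcal M}_{1,1}$, which has dimension $1$, $R_{1,d}=-\frac{d^{d+1}}{d!}Q^d\lambda_1$. Also $\tau_1=-Q$ and $\tau_2=-Q^2$.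

\begin{example}[$g=1$, $n=1$]\label{ex:11}
Here $\chi=1$. For $d=1$ there are two graphs. A core of genus $1$ with a simple edge gives $-\pi_*\frac1{1-\psi_2}=-\kappa_0-\kappa_1$. A core of genus $0$ with a tail gives $(-1)\langle a_0,a_1\rangle(-\lambda_1)=\lambda_1$. Restoring $t$ by homogeneity, $\Omega^1(t)=-1+(\lambda_1-\kappa_1)/t$. The pole must cancel, so $J_1=\kappa_1=\lambda_1$. This is Theorem~\ref{thm:main} for $g=1$; the Hodge class comes from the graph whose core is contracted.
\end{example}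

\begin{example}[$g=1$, $n=2$]\label{ex:12}
Here $\chi=2$, and $G_2=0$ gives one relation for each $d$. Let $\delta=\xi_*\lambda_1$ for $\xi:\overline{\mathcal M}_{0,3}\times\overline{\mathcal M}_{1,1}\to\overline{\mathcal M}_{1,2}$. For $d=1$, a simple edge on a core of genus $1$ gives $-\kappa_2$ in degree $2$, and a tail on a core of genus $0$ gives $(-1)(-1)\delta$. So
\[
-\kappa_2+\delta=0 .
\]
For $d=2$ there are four graphs. One simple edge of degree $2$ gives $-\pi_*(2\psi_3)^3=-8\kappa_2$. Two simple edges of degree $1$ give $\frac12p_{2*}\sum_{a+b=4}\psi_3^a\psi_4^b$; by \eqref{eq:AC} and \eqref{eq:string} the terms $(a,b)=(2,2)$, $(1,3)$, $(0,4)$ give $\kappa_1^2+\kappa_2$, $\kappa_0\kappa_2+\kappa_2=3\kappa_2$, $\kappa_2$, and the total is $\frac12(\kappa_1^2+9\kappa_2)$. A tail of degree $2$ gives $(-1)(-4)\delta$. A tail and a simple edge, both of degree $1$, give $(-1)^3\langle a_0,a_0,a_1,a_1\rangle\,\delta=-2\delta$. So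
\[
\tfrac12\kappa_1^2-\tfrac72\kappa_2+2\delta=0 .
\]
The second relation minus twice the first is free of $\delta$, and it reads $\frac12(\kappa_1^2-3\kappa_2)=J_2=0$.
\end{example}

For larger $g$ there are many boundary classes, and they must all be eliminated at once. The first step is to sum Proposition~\ref{prop:stars} over the simple edges in closed form.

\section{The tree series}\label{sec:tree}

The coefficients $d^{d-1}/d!$ in \eqref{eq:insertions} are those of the tree series $T(y)=\sum_{d\ge1}\frac{d^{d-1}}{d!}y^d$, which satisfies $T=ye^T$. Put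
\[
y=Qe^{-Q},\qquad v=\frac1{1-Q},\qquad D=y\frac d{dy},
\]
so that $T(y)=Q$ and $\mathbb Q[[y]]=\mathbb Q[[Q]]$. From $\frac{dy}y=\frac{1-Q}Q\,dQ$ we get $D=\frac Q{1-Q}\frac d{dQ}$, hence $DT=v-1$ and $Dv=Qv^3=(v-1)v^2$. Therefore, for $k\ge1$,
\begin{equation}\label{eq:fk}
\sum_{d\ge1}\frac{d^{d-1+k}}{d!}\,y^d=D^kT=f_k(v),\qquad f_1=v-1,\quad f_{k+1}=(v-1)v^2f_k',
\end{equation}
with $f_k\in\mathbb Q[v]$ and $f_k(1)=0$. For example $f_2=-v^2+v^3$ and $f_3=2v^3-5v^4+3v^5$.

The substitution $v=1/(1-Q)$ embeds $\mathbb Q[v,v^{-1}]$ in $\mathbb Q[[Q]]$. For a Laurent polynomial in $v$, possibly with coefficients in cohomology, $O(v^j)$ means that only powers $v^i$ with $i\ge j$ occur. Since $Dv^k=-kv^{k+1}+kv^{k+2}$, induction from $f_2$ gives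
\begin{equation}\label{eq:leading}
f_k=(-1)^{k-1}(k-1)!\,v^k+O(v^{k+1})\qquad(k\ge2).
\end{equation}
These leading coefficients are the source of the series $\sum(-1)^kk!\,z^k$. The polynomial $f_1=-1+v$ is the exception: it does not vanish at $v=0$. Note that $f_k'=O(v^{k-1})$ holds for all $k\ge1$.

Define $s_1,s_2,\dots$ by
\begin{equation}\label{eq:si}
\exp\Big(-\sum_{i\ge1}s_iz^i\Big)=1+\sum_{k\ge1}v^{-1}f_{k+1}(v)\,z^k .
\end{equation}
By \eqref{eq:leading} the coefficient of $z^k$ on the right is $v^k$ times a polynomial in $v$ with constant term $(-1)^kk!$. Replacing $z$ by $z/v$, taking logarithms and comparing with \eqref{eq:sigma}, we find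
\begin{equation}\label{eq:sileading}
s_i\in\mathbb Q[v],\qquad s_i=\sigma_iv^i+O(v^{i+1}).
\end{equation}
For example $s_1=v-v^2$ and $s_2=-\frac32v^2+4v^3-\frac52v^4$.

\section{Summing over the simple edges}\label{sec:translation}

Lemma~\ref{lem:exp} evaluates a sum over forgotten points when the insertion is divisible by $z$. The insertion $\phi$ is not: $\phi(0)=-T(Q)$. The string equation provides a flow on insertions that leaves the sum unchanged and moves the constant term. In $\mathbb Q[[Q,s]][[z]]$ put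
\[
\phi_s(z)=\sum_{d\ge1}\tau_de^{ds}a_d(z)-s,\qquad\phi_0=\phi .
\]
Its coefficients lie in the ideal $(Q,s)$. Since $a_d^-=d\,a_d$, we have
\begin{equation}\label{eq:flow}
\partial_s\phi_s=\phi_s^--1 .
\end{equation}
The constant term $\phi_s(0)=-T(Qe^s)-s$ vanishes at $s=-Q$, because $T(Qe^{-Q})=Q$. This is why $y=Qe^{-Q}$ is the right variable. By \eqref{eq:fk},
\begin{equation}\label{eq:end}
\phi_{-Q}(z)=z\,b(z),\qquad b(z)=-\sum_{k\ge0}f_{k+1}(v)\,z^k .
\end{equation}

\begin{lemma}\label{lem:stable}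
Let $\chi=2g-2+n>0$ and $d_1,\dots,d_n\ge0$. Then
\[
\sum_{l\ge0}\frac1{l!}\,p_{l*}\Big(\prod_{i=1}^na_{d_i}(\psi_i)\prod_{j=1}^l\phi(\psi_{n+j})\Big)=v^{-\chi}\exp\Big(\sum_{i\ge1}s_i\kappa_i\Big)\prod_{i=1}^ne^{-d_iQ}a_{d_i}(\psi_i).
\]
\end{lemma}

\begin{proof}
Let $|d|=\sum d_i$, abbreviate $\alpha=\prod_ia_{d_i}(\psi_i)$, and put
\[
\Phi(s)=e^{|d|s}\sum_{l\ge0}\frac1{l!}\,p_{l*}\Big(\alpha\prod_{j\le l}\phi_s(\psi_{n+j})\Big),
\]
which converges $(Q,s)$-adically. By \eqref{eq:flow}, $\partial_s\Phi=|d|\Phi+U-V$, where $U$ is obtained from $\Phi$ by replacing one factor $\phi_s$ by $\phi_s^-$ in all possible ways, and $V$ by replacing one factor $\phi_s$ by $1$ in all possible ways. By symmetry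
\[
V=e^{|d|s}\sum_{l\ge1}\frac1{(l-1)!}\,p_{l*}\Big(\alpha\prod_{j\le l-1}\phi_s(\psi_{n+j})\Big).
\]
In the $l$-th term, first forget the last point, whose insertion is $1$. The target $\overline{\mathcal M}_{g,n+l-1}$ is stable, so \eqref{eq:string} applies. Acting on the factors $a_{d_i}$ it multiplies by $|d|$, and acting on the factors $\phi_s$ it produces the terms of $U$. So $V=|d|\Phi+U$, $\partial_s\Phi=0$, and $\Phi(0)=\Phi(-Q)$.

By \eqref{eq:end} and Lemma~\ref{lem:exp}, which applies because $b(0)=1-v$ is divisible by $Q$, we have $\Phi(-Q)=e^{-|d|Q}\alpha\exp(\kappa(-\log(1-b)))$. Finally $1-b=v+\sum_{k\ge1}f_{k+1}z^k$, so $-\log(1-b)=-\log v+\sum s_iz^i$ by \eqref{eq:si}, and $\kappa_0=\chi$.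
\end{proof}

Stability was used once, to apply the string equation to every term of $V$. In the unstable cases of Proposition~\ref{prop:stars} the first term of $V$ has no stable target. It survives as an inhomogeneous term, and integrating it produces exactly the values \eqref{eq:unstable}. We write $\phi^l$ for $l$ insertions of $\phi$.

\begin{lemma}\label{lem:unstable}
\begin{enumerate}
\item[(a)] For $d_1,d_2\ge0$ with $|d|=d_1+d_2>0$,
\[
\frac1{|d|}+\sum_{l\ge1}\frac1{l!}\langle a_{d_1},a_{d_2},\phi^l\rangle=\frac{e^{-|d|Q}}{|d|}.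
\]
\item[(b)] For $d\ge1$,
\[
\frac1{d^2}+\sum_{d'\ge1}\frac{\tau_{d'}}{d+d'}+\sum_{l\ge2}\frac1{l!}\langle a_d,\phi^l\rangle=e^{-dQ}\Big[\frac1{d^2}+\frac Qd+\sum_{d'\ge1}\frac{\tau_{d'}e^{-d'Q}}{d+d'}\Big].
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Phi(s)=e^{|d|s}\sum_{l\ge1}\frac1{l!}\langle a_{d_1},a_{d_2},\phi_s^l\rangle$ and write $\partial_s\Phi=|d|\Phi+U-V$ as before, with $V=e^{|d|s}\sum_{l\ge1}\frac1{(l-1)!}\langle a_{d_1},a_{d_2},\phi_s^{l-1},1\rangle$. For $l\ge2$ the target $\overline{\mathcal M}_{0,l+1}$ is stable, and these terms sum to $|d|\Phi+U$. The term $l=1$ is an integral over the point $\overline{\mathcal M}_{0,3}$ and equals $e^{|d|s}$. So $\partial_s\Phi=-e^{|d|s}$. At $s=-Q$ the integrand on $\overline{\mathcal M}_{0,2+l}$ has degree at least $l$ by \eqref{eq:end}, and the dimension is $l-1$; so $\Phi(-Q)=0$. Hence $\Phi(0)=\int_0^{-Q}e^{|d|s}ds=(e^{-|d|Q}-1)/|d|$.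

(b) Let $\Phi(s)=e^{ds}\sum_{l\ge2}\frac1{l!}\langle a_d,\phi_s^l\rangle$. Now $V=e^{ds}\sum_{l\ge2}\frac1{(l-1)!}\langle a_d,\phi_s^{l-1},1\rangle$. The terms with $l\ge3$ have stable target $\overline{\mathcal M}_{0,l}$ and sum to $d\Phi+U$, and the term $l=2$ is $e^{ds}\phi_s(0)$. So $\partial_s\Phi=-e^{ds}\phi_s(0)$. Again $\Phi(-Q)=0$, since the degree is at least $l$ and the dimension is $l-2$. Hence
\[
\Phi(0)=\int_0^{-Q}e^{ds}\Big(\sum_{d'}\tau_{d'}e^{d's}-s\Big)ds=\sum_{d'}\tau_{d'}\frac{e^{-(d+d')Q}-1}{d+d'}+\frac{Qe^{-dQ}}d+\frac{e^{-dQ}-1}{d^2}.\qedhere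
\]
\end{proof}

\section{The series $G$ as a Laurent polynomial in $v$}\label{sec:ABC}

We sum Proposition~\ref{prop:stars} over $l$ and then over the degrees of the tails. In both lemmas a tail of degree $d$ acquires the factor $e^{-dQ}$, which turns $Q^d$ in $R_{h,d}$ into $y^d$; the sums over $d$ are then given by \eqref{eq:fk}. Write
\[
G=A+B+C,
\]
where $A$ collects the terms with $k=0$, $B$ those with $k\ge1$ and $2g'-2+n+k>0$, and $C$ those in which the core is contracted.

By Lemma~\ref{lem:stable} with all $d_i=0$,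
\begin{equation}\label{eq:A}
A=(-1)^{g-1}v^{-\chi}\exp\Big(\sum_is_i\kappa_i\Big).
\end{equation}
For $B$, expand $\frac1{(1-d\psi)(1+d\psi')}=\sum_{a,b\ge0}d^{a+b}\psi^a(-\psi')^b$ and use $\sum_d\frac{d^{d+1+a+b}}{d!}y^d=f_{2+a+b}$. So $B$ is the sum over $k\ge1$, $g'$ and $h_1,\dots,h_k$ of
\begin{equation}\label{eq:B}
\frac{(-1)^{g'-1}}{k!}\,\xi_*\Big[v^{-(2g'-2+n+k)}e^{\sum s_i\kappa_i}\prod_{j=1}^k\Big(-\sum_{a,b\ge0}f_{2+a+b}\,\psi_{n+j}^a(-\psi_j')^b\lambda_{h_j}c(\mathbb E_{h_j})\Big)\Big],
\end{equation}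
with the $\kappa_i$ and $\psi_{n+j}$ on the core and $\psi'_j$ on $\overline{\mathcal M}_{h_j,1}$.

The term $C$ is zero if $n\ge2$ or $g=0$. For $n=1$, $g\ge1$, we have $k=1$, $h_1=g$, $\psi'=\psi_1$, and Lemma~\ref{lem:unstable}(a) with $(d_1,d_2)=(0,d)$ gives
\begin{equation}\label{eq:C1}
C=\sum_{d\ge1}\frac{d^d}{d!}\,y^d\,\frac{\lambda_gc(\mathbb E)}{1+d\psi_1}=\sum_{b\ge0}f_{1+b}\,(-\psi_1)^b\lambda_gc(\mathbb E).
\end{equation}
For $n=0$, $g\ge2$, we have $C=C'+C''$, from $k=1$ and $k=2$. For $k=1$ use Lemma~\ref{lem:unstable}(b), $\pi_*1=0$ and $\pi_*\psi_1^b=\kappa_{b-1}$ for $b\ge1$; for $k=2$ use Lemma~\ref{lem:unstable}(a). The result is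
\begin{align}
C'&=\sum_{b\ge1}(-1)^b\,W_b\,\kappa_{b-1}\lambda_gc(\mathbb E),\label{eq:Cp}\\
C''&=-\frac12\sum_{h_1+h_2=g}\ \sum_{b_1,b_2\ge0}(-1)^{b_1+b_2}Z_{b_1,b_2}\ \xi_*\big(\psi_1^{b_1}\psi_2^{b_2}\,\lambda_{h_1}c(\mathbb E_{h_1})\,\lambda_{h_2}c(\mathbb E_{h_2})\big),\label{eq:Cpp}
\end{align}
where $h_1,h_2\ge1$ and
\begin{align*}
W_b&=\sum_{d\ge1}\frac{d^{d+1+b}}{d!}\,y^d\Big[\frac1{d^2}+\frac Qd-\sum_{d'\ge1}\frac{(d')^{d'-1}}{d'!}\frac{y^{d'}}{d+d'}\Big],\\
Z_{b_1,b_2}&=\sum_{d_1,d_2\ge1}\frac{d_1^{d_1+1+b_1}}{d_1!}\,\frac{d_2^{d_2+1+b_2}}{d_2!}\,\frac{y^{d_1+d_2}}{d_1+d_2}.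
\end{align*}
The denominators $d+d'$ and $d_1+d_2$ are removed by applying $D$.

\begin{lemma}\label{lem:WZ}
For $b\ge1$ and $b_1,b_2\ge0$, the series $W_b$ and $Z_{b_1,b_2}$ are the polynomials
\[
W_b=\int_1^vxf_b'(x)\,dx,\qquad Z_{b_1,b_2}=\int_1^vf_{b_1+1}'(x)f_{b_2+2}(x)\,dx .
\]
Moreover $W_b=W_b|_{v=0}+O(v^{b+1})$ and $Z_{b_1,b_2}=Z_{b_1,b_2}|_{v=0}+O(v^{b_1+b_2+3})$.
\end{lemma}

\begin{proof}
Since $Q=T$, we have $W_b=D^bT+T\,D^{b+1}T-I$ with $DI=T\,D^{b+2}T$. Hence $DW_b=(1+DT)D^{b+1}T=vf_{b+1}=(v-1)v^2\cdot vf_b'$. Likewise $DZ_{b_1,b_2}=f_{b_1+2}f_{b_2+2}=(v-1)v^2\cdot f_{b_1+1}'f_{b_2+2}$. The stated polynomials have the same images under $D=(v-1)v^2\frac d{dv}$. The kernel of $D$ on $\mathbb Q[[y]]$ consists of the constants, and both sides vanish at $y=0$, that is, at $v=1$. The integrands are $O(x^b)$ and $O(x^{b_1+b_2+2})$ by Section~\ref{sec:tree}, which gives the last sentence.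
\end{proof}

In each degree $m$ the sums \eqref{eq:A}--\eqref{eq:Cpp} are finite. So $G_m=A_m+B_m+C_m$ is an identity in $H^{2m}(\overline{\mathcal M}_{g,n})\otimes\mathbb Q[v,v^{-1}]$, and Lemma~\ref{lem:vanishing} may be read coefficient by coefficient in $v$.

\begin{example}\label{ex:again}
For $(g,n)=(1,1)$ we have $B=0$, $A=v^{-1}(1+s_1\kappa_1)$ and $C=f_1\lambda_1$, so $G_1=(1-v)(\kappa_1-\lambda_1)$. For $(g,n)=(1,2)$ we have $C=0$, $A_2=v^{-2}(\frac12s_1^2\kappa_1^2+s_2\kappa_2)$ and $B_2=v^{-1}f_2\,\delta$, so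
\[
G_2=\tfrac12(\kappa_1^2-3\kappa_2)+v\,(-\kappa_1^2+4\kappa_2-\delta)+v^2\big(\tfrac12\kappa_1^2-\tfrac52\kappa_2+\delta\big).
\]
With $v=1+Q+Q^2+\cdots$ the coefficients of $Q$ and $Q^2$ are the two relations of Example~\ref{ex:12}. The combination found there by elimination is the coefficient of $v^0$, which the boundary class $\delta$ does not reach.
\end{example}

\section{The leading coefficient at $v=0$}\label{sec:orders}

\begin{proposition}\label{prop:orders}
For every $m\ge0$:
\begin{enumerate}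
\item[(a)] $A_m=(-1)^{g-1}v^{m-\chi}\,(J_m+O(v))$;
\item[(b)] $B_m=O(v^{m-\chi+1})$;
\item[(c)] $C_m$ is a polynomial in $v$, and $C_m=C_m|_{v=0}+O(v^{m-\chi+1})$ if $m\ge\chi$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:sileading} the part of degree $m$ of $\exp(\sum s_i\kappa_i)$ is $v^m(J_m+O(v))$.

(b) Take a term of \eqref{eq:B} with a monomial of degree $c$ in the $\kappa$ classes of the core and with $\psi_{n+j}^{a_j}(\psi_j')^{b_j}\lambda_{h_j}\lambda_{i_j}$ at the $j$-th tail. By \eqref{eq:sileading} and \eqref{eq:leading} its order in $v$ is at least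
\[
-(2g'-2+n+k)+c+\sum_j(2+a_j+b_j)=-(2g'-2+n)+k+c+\sum_j(a_j+b_j).
\]
Since $\xi_*$ raises the degree by $k$, its degree is $m=k+c+\sum_j(a_j+b_j+h_j+i_j)$. With $\chi=2g'-2+n+2\sum_jh_j$ the lower bound becomes $m-\chi+\sum_j(h_j-i_j)$. Terms with some $i_j=h_j$ vanish because $\lambda_{h_j}^2=0$. The others have order at least $m-\chi+k\ge m-\chi+1$.

(c) The coefficients $f_{1+b}$, $W_b$, $Z_{b_1,b_2}$ are polynomials. Let $r=m-\chi\ge0$; for $r=0$ there is nothing more to prove, so let $r\ge1$. As in (b), only terms $\lambda_h\lambda_i$ with $i\le h-1$ occur. For $n=1$, a term $(-\psi_1)^b\lambda_g\lambda_i$ of \eqref{eq:C1} of degree $m=2g-1+r$ has $b=m-g-i\ge r\ge1$, so $f_{1+b}=O(v^{r+1})$. For $n=0$ and $m=2g-2+r$, a term of \eqref{eq:Cp} has $b=m-g-i+1\ge r$, and a term of \eqref{eq:Cpp} has $i_1+i_2\le g-2$ and $b_1+b_2=m-1-g-i_1-i_2\ge r-1$. By Lemma~\ref{lem:WZ} the nonconstant parts of their coefficients are $O(v^{r+1})$ and $O(v^{r+2})$.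
\end{proof}

In (b), the vanishing of $\lambda_h^2$ is what separates the boundary from the interior: a term with all $i_j=h_j$ would have the same order as $A_m$. The factor $\lambda_h$ at each tail is there because $L$ has weight $0$ at $\infty$.

\begin{corollary}\label{cor:leading}
The coefficient of $v^{m-\chi}$ in $G_m$ is $(-1)^{g-1}J_m$ if $m\ne\chi$, and $(-1)^{g-1}J_\chi+C_\chi|_{v=0}$ if $m=\chi$. In particular,
\begin{equation}\label{eq:JC}
J_\chi=(-1)^g\,C_\chi|_{v=0}.
\end{equation}
\end{corollary}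

\begin{proof}
By Proposition~\ref{prop:orders}, $B_m$ does not contribute, and $C_m$ contributes only for $m=\chi$: for $m<\chi$ it has no negative powers of $v$, and for $m>\chi$ it has no term $v^{m-\chi}$. Then \eqref{eq:JC} follows from $G_\chi=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
For $m>\chi$ we have $G_m=0$ by Lemma~\ref{lem:vanishing}, so $J_m=0$ by Corollary~\ref{cor:leading}. If $n\ge2$ or $g=0$, then $C=0$ and \eqref{eq:JC} gives $J_\chi=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]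
Let $m=\chi-d$ with $1\le d\le\chi$. By Lemma~\ref{lem:vanishing}, $G_m$ is a polynomial of degree at most $d$ in $Q=1-v^{-1}$ with $Q^d$-coefficient $\Omega^d(0)$. Its $v^{-d}$-coefficient is therefore $(-1)^d\Omega^d(0)$, and by Corollary~\ref{cor:leading} it is also $(-1)^{g-1}J_m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $n=1$]
In \eqref{eq:C1}, $f_1(0)=-1$ and $f_{1+b}(0)=0$ for $b\ge1$, so $C|_{v=0}=-\lambda_gc(\mathbb E)$. Its part of degree $\chi=2g-1$ is $-\lambda_g\lambda_{g-1}$, and \eqref{eq:JC} gives $J_{2g-1}=(-1)^{g-1}\lambda_{g-1}\lambda_g$.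
\end{proof}

\section{The case $n=0$: Bernoulli numbers}\label{sec:n0}

For $n=0$ the class $C|_{v=0}$ is $\lambda_gc(\mathbb E)$ times a combination of $\kappa$ classes and of classes supported on the separating boundary. This is the shape of Mumford's formula \eqref{eq:GRR}, and we must check that the coefficients are the Bernoulli numbers. All of them reduce to the integrals
\[
w_b=\int_0^1f_b(x)\,dx\qquad(b\ge1).
\]

\begin{lemma}\label{lem:constants}
$W_b|_{v=0}=w_b$ for $b\ge1$, and $Z_{b_1,b_2}|_{v=0}=(-1)^{b_1+1}w_{b_1+b_2+2}$ for $b_1,b_2\ge0$.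
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:WZ} and integration by parts with $f_b(1)=0$, $W_b|_{v=0}=-\int_0^1xf_b'=\int_0^1f_b$. Since $f_1'=1$, $Z_{0,b}|_{v=0}=-w_{b+2}$. For $b_1\ge1$, integrate by parts, using $f_{b_2+2}(0)=f_{b_2+2}(1)=0$, and move the factor $(x-1)x^2$ from one polynomial to the other with \eqref{eq:fk}:
\[
Z_{b_1,b_2}|_{v=0}=\int_0^1f_{b_1+1}f_{b_2+2}'=\int_0^1(x-1)x^2f_{b_1}'f_{b_2+2}'=\int_0^1f_{b_1}'f_{b_2+3}=-Z_{b_1-1,b_2+1}|_{v=0}.
\]
Induction on $b_1$ finishes the proof.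
\end{proof}

The polynomials in Section~\ref{sec:tree} give $w_1=-\frac12$, $w_2=-\frac13+\frac14=-\frac1{12}$ and $w_3=\frac12-1+\frac12=0$, which suggests the general value.

\begin{lemma}\label{lem:bernoulli}
$w_1=-\frac12$, and $w_b=-B_b/b$ for $b\ge2$. In particular $w_b=0$ for odd $b\ge3$.
\end{lemma}

\begin{proof}
The $f_k$ are the derivatives of $T$ along the flow $y\mapsto e^\theta y$ of $D$, and the interval $0<v\le1$ corresponds to real $Q\le0$. So the generating function of the $w_k$ is the integral over $v$ of the displacement of $Q$ under the flow, and we compute it as an area.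

For $x\in(0,1]$ put $q=\frac1x-1\ge0$. For $\theta\in\mathbb R$ let $r=r(x,\theta)\ge0$ be the solution of $re^r=e^\theta qe^q$, and let $V=\frac1{1+r}\in(0,1]$. By the implicit function theorem $r$ is smooth in $\theta$, and $(1+r)\,\partial_\theta r=r$. So $\partial_\theta(-r)=V-1=f_1(V)$ and $\partial_\theta V=(V-1)V^2$, and hence $\partial_\theta^k(-r)=f_k(V)$ for $k\ge1$ by \eqref{eq:fk}. These derivatives are continuous in $(x,\theta)$ and bounded, and at $\theta=0$ we have $r=q$ and $V=x$. By dominated convergence,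
\[
I(\theta)=\int_0^1\big(r(x,\theta)-q\big)\,dx
\]
is smooth, with $I^{(k)}(0)=-w_k$.

Fix $\theta>0$ and let $\rho=r-q$. For $q>0$ the defining equation reads $\log(1+\rho/q)=\theta-\rho$, that is, $q=\rho/(e^{\theta-\rho}-1)$, and this is an increasing bijection from $\rho\in(0,\theta)$ to $q\in(0,\infty)$. So $\rho$ is a decreasing function of $x\in(0,1)$ with inverse
\[
x=\frac1{1+q}=\frac{e^{\theta-\rho}-1}{e^{\theta-\rho}-1+\rho},
\]
which decreases from $1$ to $0$ on $(0,\theta)$. The area under the graph of $\rho$ is the area under the graph of its inverse. With $\eta=\theta-\rho$ the numerator is the $\eta$-derivative of the denominator, so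
\[
I(\theta)=\int_0^\theta\frac{e^\eta-1}{e^\eta-1-\eta+\theta}\,d\eta=\log\frac{e^\theta-1}\theta .
\]
Therefore $I'(\theta)=1+\frac1{e^\theta-1}-\frac1\theta=\frac12+\sum_{b\ge2}B_b\frac{\theta^{b-1}}{b!}$ for small $\theta>0$. Comparing with the Taylor series $-\sum_kw_k\frac{\theta^{k-1}}{(k-1)!}$ of $I'$ at $0$ gives the claim. The function $\frac{x}{e^x-1}+\frac x2$ is even, so $B_b=0$ for odd $b\ge3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $n=0$]
Set $v=0$ in \eqref{eq:Cp} and \eqref{eq:Cpp}. In $C'$ the term $b=1$ is $-w_1\kappa_0\lambda_gc(\mathbb E)=(g-1)\lambda_gc(\mathbb E)$, the terms with odd $b\ge3$ vanish, and the term $b=2k$ is $-\frac{B_{2k}}{2k}\kappa_{2k-1}\lambda_gc(\mathbb E)$. In $C''$ the terms with $b_1+b_2$ odd vanish, and for $b_1+b_2=2k-2$ we have $Z_{b_1,b_2}|_{v=0}=(-1)^{b_1}\frac{B_{2k}}{2k}$. The Hodge classes in \eqref{eq:Cpp} are $\xi^*(\lambda_gc(\mathbb E))$, so the projection formula gives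
\begin{multline*}
C|_{v=0}=(g-1)\lambda_gc(\mathbb E)\\-\sum_{k\ge1}\frac{B_{2k}}{2k}\Big[\kappa_{2k-1}+\frac12\sum_{h_1+h_2=g}\xi_*\Big(\sum_{b_1+b_2=2k-2}(-1)^{b_1}\psi_1^{b_1}\psi_2^{b_2}\Big)\Big]\lambda_gc(\mathbb E).
\end{multline*}
The bracket differs from that of \eqref{eq:GRR} by the term from $\overline{\mathcal M}_{g-1,2}$, which is killed by $\lambda_g$. So the second line is $-\lambda_g\,c(\mathbb E)\sum_{k\ge1}P_{2k-1}$, where $P_i=i!\,\mathrm{ch}_i(\mathbb E)$ is the $i$-th power sum of the Chern roots. Newton's identity is $j\lambda_j=\sum_{i=1}^j(-1)^{i-1}P_i\lambda_{j-i}$, and the even power sums vanish, so $c(\mathbb E)\sum_kP_{2k-1}=\sum_jj\lambda_j$. Thus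
\begin{equation}\label{eq:C0}
C|_{v=0}=\sum_{j\ge0}(g-1-j)\,\lambda_g\lambda_j .
\end{equation}
The part of degree $\chi=2g-2$ is the term $j=g-2$, namely $\lambda_g\lambda_{g-2}$, and \eqref{eq:JC} gives $J_{2g-2}=(-1)^g\lambda_{g-2}\lambda_g$.
\end{proof}

\begin{remark}
For $m>\chi$ the classes $A_m$ and $B_m$ are $O(v)$ and $G_m=0$, so $C_m|_{v=0}$ must vanish. Formula \eqref{eq:C0} agrees: the coefficient is zero for $j=g-1$, and $\lambda_g^2=0$ for $j=g$.
\end{remark}

\section{Sharpness and uniqueness}\label{sec:sharp}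

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
Let $g=0$ and take $d=1$ in part (2), so that $\chi-d=n-3$ and the sign is $+1$. The bundle $R^1\pi_*f^*\mathcal O(-1)$ has rank $0$. Since $H^1(C,f^*T\mathbb P^1)=0$ in genus zero, $\overline{\mathcal M}_{0,n}(\mathbb P^1,1)$ is smooth of dimension $n$ and the virtual class is the fundamental class. A stable map of degree $1$ with a contracted component has two markings with the same image. So the map $(\mathrm{ev}_1,\dots,\mathrm{ev}_n)$ to $(\mathbb P^1)^n$ is an isomorphism over the open set of $n$-tuples of distinct points, and $\int\prod\mathrm{ev}_i^*H=1$. Hence $\int_{\overline{\mathcal M}_{0,n}}J_{n-3}=1$.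

Let $g\ge1$. We reduce to genus zero. Lemma~\ref{lem:exp} with $b=\beta:=-\sum_{k\ge1}(-1)^kk!\,z^k$, for which $-\log(1-\beta)=\sum\sigma_iz^i$, gives for every stable $(g,n)$
\begin{equation}\label{eq:Jpsi}
\mathbb J=\sum_{l\ge0}\frac1{l!}\,p_{l*}\prod_{j=1}^l\psi_{n+j}\,\beta(\psi_{n+j}).
\end{equation}
The $\lambda_g$-formula of Faber and Pandharipande \cite{FPann} states that $\int_{\overline{\mathcal M}_{g,N}}\lambda_g\prod\psi_i^{k_i}=\binom{2g-3+N}{k_1,\dots,k_N}b_g$ for $N\ge1$ and $\sum k_i=2g-3+N$. For $N=n+l$ the multinomial coefficient is the integral over $\overline{\mathcal M}_{0,2g+n+l}$ of the same monomial in the classes at the last $l$ points. So the $l$-th term of \eqref{eq:Jpsi}, integrated against $\lambda_g$ over $\overline{\mathcal M}_{g,n}$, is $b_g$ times the integral of the $l$-th term over $\overline{\mathcal M}_{0,2g+n}$. The case $N=0$ is $n=l=0$; then $g\ge2$, the term has degree $0<2g-3$, and both integrals are zero. Therefore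
\[
\int_{\overline{\mathcal M}_{g,n}}\lambda_gJ_{2g-3+n}=b_g\int_{\overline{\mathcal M}_{0,2g+n}}J_{2g+n-3}=b_g>0 .
\]
Thus $J_{\chi-1}\ne0$ for all $(g,n)$, and with part (1) this settles $n\ge2$.

For $n\in\{0,1\}$ we need the classes in Theorem~\ref{thm:main} to be nonzero. This follows from two formulas of Faber and Pandharipande, in \cite{FPmich} and \cite{FPinv} respectively:
\[
\int_{\overline{\mathcal M}_{g,1}}\psi_1^{g-1}\lambda_g\lambda_{g-1}=\frac1{2^{2g-1}(2g-1)!!}\frac{|B_{2g}|}{2g},
\]
\[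
\int_{\overline{\mathcal M}_g}\lambda_{g-2}\lambda_{g-1}\lambda_g=\frac1{2(2g-2)!}\frac{|B_{2g-2}|}{2g-2}\frac{|B_{2g}|}{2g}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(4)]
By the string equation, $\int_{\overline{\mathcal M}_{1,n}}\kappa_n=\int_{\overline{\mathcal M}_{1,n+1}}\psi_{n+1}^{n+1}=\int_{\overline{\mathcal M}_{1,1}}\psi_1=\frac1{24}$. In the part of degree $n$ of $\exp(\sum s_i\kappa_i)$ the number $s_n$ occurs only in the term $s_n\kappa_n$. Integrating over $\overline{\mathcal M}_{1,n}$, the hypothesis gives $\frac{s_n}{24}+P_n(s_1,\dots,s_{n-1})=0$ for $n\ge2$, with polynomials $P_n$ that do not depend on the sequence. So $s_1$ determines all $s_n$. For any number $c$ the sequence $c^i\sigma_i$ has first term $c$ and satisfies the hypothesis, since its part of degree $n$ is $c^nJ_n$, which vanishes on $\overline{\mathcal M}_{1,n}$ by part (1), where $\chi=n\ge2$. Taking $c=s_1$ gives $s_i=s_1^{\,i}\sigma_i$. On $\overline{\mathcal M}_{1,1}$ we have $\kappa_1=\lambda_1$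 by Example~\ref{ex:11}, and this class has integral $\frac1{24}\ne0$, so $s_1\kappa_1=\lambda_1$ forces $s_1=1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FPinv} Faber and Pandharipande, Invent. Math. \textbf{139} (2000).

\bibitem{FPmich} Faber and Pandharipande, Michigan Math. J. \textbf{48} (2000).

\bibitem{FPann} Faber and Pandharipande, Ann. of Math. \textbf{157} (2003).

\bibitem{KN} Maxim Kazarian and Paul Norbury, \emph{Polynomial relations among kappa classes on the moduli space of curves}, arXiv:2112.11672 (2021).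

\bibitem{Mumford} Mumford, \emph{Towards an enumerative geometry of the moduli space of curves}.

\end{thebibliography}
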